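# Disjoint representatives for segments in $k$ directions: a quadratic upper bound and its sharpness

## 1. Two crossed pairs of segments

Take two horizontal segments and two vertical ones, drawn like a hash sign:
$$H=\{[0,3]\times\{1\},\ [0,3]\times\{2\}\},\qquad V=\{\{1\}\times[0,3],\ \{2\}\times[0,3]\}.$$
Inside $H$ the segments are disjoint, and the same holds inside $V$, but every member of $H$ meets every member of $V$. So we cannot pick two disjoint segments, one from $H$ and the other from $V$.

Now suppose we are given three families, each consisting of two disjoint segments, all horizontal or vertical. Must there be two disjoint segments taken from two different families? Suppose not. Then any two of the families are *incompatible*: each member of one meets each member of the other. There are two cases to examine.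

First, suppose some family is $\{a,b\}$ with $a$ horizontal and $b$ vertical. Let $q$ be the point where the line carrying $a$ crosses the line carrying $b$. A horizontal segment that meets $a$ lies on the line of $a$; if it also meets $b$, it does so at $q$. A vertical segment that meets $b$ lies on the line of $b$; if it also meets $a$, it does so at $q$. So any segment that meets both $a$ and $b$ contains $q$, and a family incompatible with $\{a,b\}$ would have both its members passing through $q$. They would not be disjoint. Hence no family is mixed.

Second, suppose two of the families, $\{x,x'\}$ and $\{y,y'\}$, are both horizontal. Since all cross pairs meet, all four segments lie on one line, say with $x$ to the left of $x'$. Both $y$ and $y'$ meet $x$ and $x'$, so both cover the gap between $x$ and $x'$, and $y\cap y'\ne\emptyset$, which is impossible. The same holds for two vertical families.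

So there is at most one horizontal family and at most one vertical family, and three families cannot exist. Two families may fail; three never do.

What happens when we want $n$ disjoint segments from $n$ different families, each family consisting of $n$ disjoint segments? How many families are needed, as a function of $n$?

## 2. The function $f_{\mathcal J_U}(n)$ and two theorems

Let $U$ be a finite set of direction vectors in the plane and let $\mathcal J_U$ be the set of all line segments whose direction is some $u\in U$. Segments are closed and non-degenerate, and families are finite.

**Definition (SDR).** Let $n\le m$ be positive integers and let $\mathcal F_1,\dots,\mathcal F_m$ be families of non-empty sets, not necessarily distinct. A *system of disjoint representatives* (SDR) of size $n$ is a set $\{A_1,\dots,A_n\}$ of mutually disjoint sets in $\bigcup_i\mathcal F_i$ for which there are distinct indices $p_1,\dots,p_n$ with $A_j\in\mathcal F_{p_j}$ for all $j$.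

For example, $H,V$ above have no SDR of size $2$. But $H,H$ (the same family twice) do: take one member from each copy. In general $n$ copies of one family of $n$ disjoint segments have an SDR of size $n$, namely the family itself.

**Definition (the function $f$).** $f_{\mathcal J_U}(n)$ is the smallest $N$ such that every collection of $N$ families, each consisting of $n$ mutually disjoint segments of $\mathcal J_U$, has an SDR of size $n$.

For example $f_{\mathcal J_U}(1)=1$, and Section 1 shows $f_{\mathcal J_U}(2)=3$ for the horizontal and vertical directions. Two elementary observations will be used without comment. A collection of $N$ families without an SDR of size $n$ proves $f_{\mathcal J_U}(n)\ge N+1$, since its subcollections have no SDR either. And if every collection without an SDR of size $n$ has at most $N$ members, then $f_{\mathcal J_U}(n)\le N+1$.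

The problem is taken from Jinha Kim, Minki Kim, and O-Joung Kwon, "A system of disjoint representatives of line segments with given $k$ directions", arXiv:2101.02887 (2021). It is known that $f_{\mathcal J_U}(n)$ is finite for every finite $U$ and every $n$. The question is: *is there a constant $C$, independent of $n$ and of $U$, with $f_{\mathcal J_U}(n)\le Cn^2$ whenever $|U|=2$?*

The answer is yes, with $C=2$, and the exponent $2$ cannot be lowered when the two directions are not parallel. Parallel vectors in $U$ give the same segments, so let $k$ be the number of parallelism classes in $U$, with pairwise non-parallel representatives $u_1,\dots,u_k$. If $|U|=2$, then $k\in\{1,2\}$.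

**Theorem 1.** For all $n,k\ge1$,
$$f_{\mathcal J_U}(n)\le k(k-1)(n-1)^2+k(n-1)+1 .$$
In particular $f_{\mathcal J_U}(n)\le 2n^2-2n+1$ if $k=2$, and $f_{\mathcal J_U}(n)=n$ if $k=1$.

**Theorem 2.** If $k\ge2$, then $f_{\mathcal J_U}(n)\ge\frac{n^2}{36}-4n-144$ for all $n\ge1$. Also $f_{\mathcal J_U}(n)\ge k(n-1)+1$ for all $k\ge1$.

Since $2n^2-2n+1\le 2n^2$ and $n\le2n^2$, Theorem 1 answers the question with $C=2$. Together the theorems give $f_{\mathcal J_U}(n)=\Theta(n^2)$ for two non-parallel directions, and $f_{\mathcal J_U}(n)=\Theta_k(n^2)$ for every fixed $k\ge2$. The optimal constant is not determined by these arguments.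

Say that a line or a segment *has direction $s$* if it is parallel to $u_s$. We order the points of each line of direction $s$ along $u_s$, and for a segment $x$ we write $l(x)<r(x)$ for its endpoints in this order ("left" and "right").

## 3. One direction: smallest right endpoint first

Let $k=1$. On a single line there is a natural greedy rule: choose the segment that ends first, discard its family, move past its right endpoint, and repeat. For instance, let $n=2$ and take the families $\{[0,4],[5,6]\}$ and $\{[1,2],[3,7]\}$ on a line. The smallest right endpoint is that of $[1,2]$, so the second family is used. Among the segments of the first family starting after $2$ we find $[5,6]$. The result $\{[1,2],[5,6]\}$ is an SDR.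

This proves $f_{\mathcal J_U}(n)=n$ for $k=1$, as follows. Clearly $f_{\mathcal J_U}(n)\ge n$, since an SDR of size $n$ needs $n$ indices. Conversely let $N\ge n$ families be given and suppose that there is no SDR of size $n$. Initially all indices are unused. Treat the lines carrying segments one after another. On the line $\ell$ put $v_0=-\infty$. For $h=1,2,\dots$, among the segments $x$ on $\ell$ that belong to a family with unused index and satisfy $l(x)>v_{h-1}$, choose one with $r(x)$ minimal. Call it $w(\ell,h)$, declare its index used, put $v_h=r(x)$. When there is no such $x$, go to the next line.

The chosen segments are pairwise disjoint: on one line each starts after the previous one ends, and distinct lines are parallel. They have distinct indices. So at most $n-1$ were chosen, and some index $i$ was never used. Let $z_1<\dots<z_m$ be the members of $\mathcal F_i$ on a line $\ell$. By induction, $w(\ell,j)$ exists and $r(w(\ell,j))\le r(z_j)$. For $j=1$, the segment $z_1$ was a candidate. For $j\ge2$ we have $r(w(\ell,j-1))\le r(z_{j-1})<l(z_j)$, so $z_j$ was a candidate when $w(\ell,j)$ was chosen. Hence at least $m$ segments were chosen on $\ell$. Summing over all lines, at least $|\mathcal F_i|=n$ segments were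 chosen, a contradiction.

The logic deserves attention, because it survives: *an unused family can be replaced, member by member, by chosen segments.* The replacement $w$ of $z$ satisfies $r(w)\le r(z)$, and the replacements come from distinct families.

## 4. The greedy rule at a crossing

Now let there be two directions, and run the greedy rule of Section 3 on all horizontal and all vertical lines. Consider $n=2$ and the three families
$$F=\{z,z'\},\quad z=[1,2]\times\{0\},\ z'=\{0\}\times[-1,1],$$
$$G=\{w,\ [-1,1]\times\{5\}\},\quad w=[-1,1]\times\{0\},$$
$$G'=\{w',\ \{5\}\times[-2,-1]\},\quad w'=\{0\}\times[-2,\tfrac12].$$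
On the $x$-axis the greedy rule chooses $w$, because it ends at $1$ and $z$ ends at $2$. Then $z$, which starts at $1$, is not to the right of $w$, and the run stops. On the $y$-axis it chooses $w'$, because it ends at $\frac12$ and $z'$ ends at $1$; again the run stops. Now $G$ and $G'$ are used, and $F$ stays unused to the end. So $F$ should be replaced by $\{w,w'\}$. But $w$ and $w'$ meet at the origin, although $z$ and $z'$ are disjoint.

What went wrong is precise. From $r(w)\le r(z)$ we control the right end of the replacement only. Its left end may reach back over a crossing point $q$ that $z$ itself does not contain, and at $q$ it may hit a replacement from the other direction. In one direction this does no harm; with two directions the crossing points matter, as $q$ did in Section 1.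

This suggests the remedy. If $z$ starts to the right of $q$, compare it only with segments that also start to the right of $q$. That is, on every line run the greedy rule once from $-\infty$ and once more *from each crossing point*. In the example, the run on the $x$-axis started at $0$ has $z$ as a candidate and chooses it, so $F$ is used.

The price is the number of runs, which depends on the number of crossing points and hence on the number of lines, over which we have no control so far. Controlling it is the first step of the proof. A second point also needs care: the replacements of several members of $F$ on one line may come from different runs, and must still be disjoint.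

## 5. Proof of Theorem 1: runs restarted at every crossing

The case $k=1$ was done in Section 3, where $f_{\mathcal J_U}(n)=n$ agrees with the formula. For $n=1$ the formula gives $1$ and the claim is trivial. So let $k\ge2$ and $n\ge2$. Suppose that $\mathcal F_1,\dots,\mathcal F_N$ are families of $n$ disjoint segments with no SDR of size $n$. We show $N\le k(k-1)(n-1)^2+k(n-1)$.

We use **König's theorem**: in a finite bipartite graph, the maximum size of a matching equals the minimum size of a set of vertices that meets every edge.

**Step 1: few lines suffice.** The purpose is to discard a few families so that all remaining segments lie on a small number of lines.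

Fix a direction $s$. Consider the bipartite graph between $[N]$ and the (finitely many) lines of direction $s$ carrying segments of direction $s$ from the families, where $i$ is joined to $\ell$ if some member of $\mathcal F_i$ lies on $\ell$. A matching of size $n$ would give $n$ segments on $n$ distinct parallel lines, from $n$ distinct indices. These are disjoint, so they form an SDR of size $n$. Hence every matching has size at most $n-1$. By König's theorem there are a set $D_s\subseteq[N]$ and a set $\Lambda_s$ of lines of direction $s$ which together meet every edge and satisfy
$$d_s+|\Lambda_s|\le n-1,\qquad d_s:=|D_s|. \tag{1}$$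
Thus if $i\notin D_s$, all members of $\mathcal F_i$ of direction $s$ lie on lines of $\Lambda_s$. Put $I=[N]\setminus\bigcup_sD_s$. Then $N\le |I|+\sum_sd_s$, and for $i\in I$ every member of $\mathcal F_i$ lies on a line of some $\Lambda_s$.

**Step 2: greedy slots.** The purpose is to choose segments by runs as in Section 3, with one run for each line and each starting point, and to bound how many segments get chosen.

For $\ell\in\Lambda_s$, the *marks* of $\ell$ are its intersection points with the lines of $\Lambda_{s'}$, over all $s'\ne s$. There are at most
$$\mu_s:=\sum_{s'\ne s}|\Lambda_{s'}|$$
of them. Denote them by $c_1(\ell)<c_2(\ell)<\cdots$ and put $c_0(\ell)=-\infty$. For example, if $\Lambda_1$ consists of the lines $y=0$ and $y=1$, and $\Lambda_2$ of $x=0$ and $x=3$, then the line $y=0$ has its marks at $x=0$ and $x=3$, and there will be three runs on it, started at $-\infty$, $0$ and $3$.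

Initially all indices in $I$ are unused. Process all pairs $(\ell,c)$ with $\ell\in\bigcup_s\Lambda_s$ and $c\in\{c_0(\ell),c_1(\ell),\dots\}$, in any order, as follows. Put $v_0=c$. For $h=1,2,\dots$: among all segments $x$ on $\ell$ that belong to some $\mathcal F_i$ with $i\in I$ unused and satisfy $l(x)>v_{h-1}$, choose one with $r(x)$ minimal. Call it $w(\ell,c,h)$, declare its index $i$ used (if several unused families contain it, choose one of them), and put $v_h=r(w(\ell,c,h))$. If there is no such segment, stop and pass to the next pair. Each choice uses up an index, so the procedure terminates.

We call $(\ell,c,h)$ a *slot* if the segment $w(\ell,c,h)$ was chosen. Different slots receive different indices.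

Now we count. Fix $s$ and $j\in\{0,\dots,\mu_s\}$, and consider the segments $w(\ell,c_j(\ell),h)$, over all $\ell\in\Lambda_s$ that have a $j$-th mark (for $j=0$, all $\ell\in\Lambda_s$) and all $h$. On one line they are disjoint, since $r(w(\ell,c,h))<l(w(\ell,c,h+1))$. On distinct lines of $\Lambda_s$ they are disjoint since the lines are parallel. Their indices are distinct. As there is no SDR of size $n$, there are at most $n-1$ of them. Summing over the $\mu_s+1$ values of $j$ and over $s$,
$$\#\text{slots}\le\sum_s(\mu_s+1)(n-1). \tag{2}$$

Observe that segments from different runs on one line may overlap. The counting never mixes them: it compares only runs with the same number $j$.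

**Step 3: every index of $I$ is used.** The purpose is to show $|I|=\#\text{slots}$, by replacing the members of an unused family by slot segments.

Suppose that some $i\in I$ is unused at the end. Then it was unused throughout. Let $F=\mathcal F_i$. For $z\in F$ on the line $\ell$, let $c(z)$ be the largest of $c_0(\ell),c_1(\ell),\dots$ that is strictly smaller than $l(z)$. (In the example above, on the line $y=0$, the segment $[1,4]\times\{0\}$ has $c(z)=0$, while $[0,1]\times\{0\}$ has $c(z)=-\infty$.)

Fix $\ell$ and let $z_1<\dots<z_m$ be the members of $F$ on $\ell$, so that $r(z_{j-1})<l(z_j)$. We define slot segments $w_1,\dots,w_m$ on $\ell$ such that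
$$\text{(i)}\ l(w_j)>c(z_j);\qquad \text{(ii)}\ l(w_j)>r(w_{j-1})\ \text{if } j\ge2;\qquad \text{(iii)}\ r(w_j)\le r(z_j). \tag{3}$$

For $j=1$ let $w_1=w(\ell,c(z_1),1)$. Since $l(z_1)>c(z_1)$ and $i$ was unused, $z_1$ was a candidate when this slot was filled. So the slot exists, and $r(w_1)\le r(z_1)$ by minimality. Also $l(w_1)>c(z_1)$ by the rule of the run.

For $j\ge2$ suppose that $w_{j-1}=w(\ell,c',h)$ is defined. By (iii), $r(w_{j-1})\le r(z_{j-1})<l(z_j)$. We either continue the old run or start from the new mark, whichever bound lies further to the right.

If $c(z_j)\le r(w_{j-1})$, continue: let $w_j=w(\ell,c',h+1)$. Since $l(z_j)>r(w_{j-1})=v_h$, the segment $z_j$ was a candidate. So $w_j$ exists, $r(w_j)\le r(z_j)$, and $l(w_j)>r(w_{j-1})\ge c(z_j)$. This gives (i), (ii) and (iii).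

If $c(z_j)>r(w_{j-1})$, restart: let $w_j=w(\ell,c(z_j),1)$. Since $l(z_j)>c(z_j)$, the segment $z_j$ was a candidate. So $w_j$ exists, $r(w_j)\le r(z_j)$, and $l(w_j)>c(z_j)>r(w_{j-1})$. Again (3) holds.

Doing this on all lines, we assign a slot segment $w(z)$ to each of the $n$ members $z$ of $F$. These slot segments are pairwise disjoint:

- On the same line this is (ii).
- On distinct parallel lines it is trivial.
- Let $z,z'\in F$ lie on $\ell\in\Lambda_s$ and $\ell'\in\Lambda_{s'}$ with $s\ne s'$, and suppose $w(z)\cap w(z')\ne\emptyset$. The common point is $q=\ell\cap\ell'$, which is a mark of both lines. On $\ell$ we have $q\ge l(w(z))>c(z)$ by (i). Since $c(z)$ is the largest mark (or $-\infty$) below $l(z)$, the mark $q$ is not below $l(z)$, so $q\ge l(z)$. Also $q\le r(w(z))\le r(z)$ by (iii). Hence $q\in z$. In the same way $q\in z'$. This contradicts $z\cap z'=\emptyset$.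

In particular the $n$ slot segments $w(z)$ are distinct and occupy distinct slots, so they have distinct indices. They form an SDR of size $n$, a contradiction. Hence all indices of $I$ are used. Since each slot uses exactly one index, $|I|=\#\text{slots}$.

**Step 4: adding up.** The purpose is to combine (1) and (2). Each $|\Lambda_{s'}|$ is counted in $\mu_s$ for the $k-1$ values $s\ne s'$, so by (1)
$$\sum_s\mu_s=(k-1)\sum_s|\Lambda_s|\le(k-1)\sum_s(n-1-d_s)=(k-1)\Big(k(n-1)-\sum_sd_s\Big).$$
With $N\le\sum_sd_s+|I|$, $|I|=\#\text{slots}$ and (2),
$$N\le\sum_sd_s+(n-1)\Big[k+(k-1)\Big(k(n-1)-\sum_sd_s\Big)\Big].$$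
The coefficient of $\sum_sd_s$ on the right is $1-(k-1)(n-1)\le0$, because $k,n\ge2$. Hence $N\le k(n-1)+k(k-1)(n-1)^2$. For $k=2$ this gives $f_{\mathcal J_U}(n)\le 2(n-1)^2+2(n-1)+1=2n^2-2n+1$. This proves Theorem 1. $\blacksquare$

## 6. Copies of a grid, and monotonicity in $n$

We turn to Theorem 2. The hash sign of Section 1 generalizes at once. For each direction $s$ take $n$ parallel segments on distinct lines, long enough that any two segments of different directions meet. Take $n-1$ copies of each of these $k$ families. Pairwise disjoint segments must all have one direction, so they come from at most $n-1$ families. Hence these $k(n-1)$ families have no SDR of size $n$, and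
$$f_{\mathcal J_U}(n)\ge k(n-1)+1 .$$
This is the second claim of Theorem 2. For $k=2$ it reads $f_{\mathcal J_U}(n)\ge 2n-1$, with equality for $n=2$ by Section 1 (a linear map carries any two non-parallel directions to horizontal and vertical). A construction of a different kind is needed to get a quadratic bound. It will work for special values of $n$ only, so we first record how to pass to all $n$.

**Monotonicity.** $f_{\mathcal J_U}(n+1)\ge f_{\mathcal J_U}(n)$. Indeed, suppose that $N$ families of size $n$ have no SDR of size $n$. Add to all of them one common segment $z\in\mathcal J_U$ disjoint from all segments present. An SDR of size $n+1$ of the new families contains $z$ at most once. After removing $z$ if present, we are left with at least $n$ disjoint segments of the original families with distinct indices, and hence with an SDR of size $n$, a contradiction.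

## 7. Six groups of segments sliding around an L

**What we want to force.** In the grid of Section 6 there are two types of families, an SDR can use only one type, and each type has $n-1$ copies. With more types that exclude each other, we would get more families. Imagine $n$ *elements* $e$, each of which can be placed at several *levels* $t$, giving segments $e(t)$. Let $F^t=\{e(t)\}$ be the family of all elements at level $t$. Suppose different placements of one element always meet. Then an SDR of full size $n$ contains each element exactly once, at some level $\lambda(e)$. If disjointness forced $\lambda$ to be constant, then $n-1$ copies of each $F^t$ would have no SDR, whatever the number of levels. With two directions and more than $2n$ levels this would contradict Theorem 1, so complete forcing with arbitrarily many levels is impossible. We aim for less: for each threshold $t$ there should be a large set $K_t$ of elements on which $\lambda$ cannot cross $t$, and $K_t$ should change little with $t$.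

**One corner.** Let each segment have a *head*, which extends as the level rises, and a *tail*, which retracts. Suppose the head of $e$ points at the tail of $e'$, adjusted so that $e(a)\cap e'(b)\ne\emptyset$ exactly when $b<\delta\le a$, for a fixed integer $\delta$. At equal levels $e$ and $e'$ are disjoint. And in an SDR, $\lambda(e)\ge\delta$ forces $\lambda(e')\ge\delta$. This is an implication in one direction. To come back from $e'$ to $e$ we lead a chain of such corners around a closed circuit.

**Why not a rectangle.** The natural circuit is a rectangle: bottom, right, top, left, with many parallel segments along each side, indexed by their outward offset $i$. Suppose that all four corners obey the rule that $c_i(a)$ meets $c'_{i'}(b)$ exactly when $b<i'-i\le a$, where $c'$ is the side after $c$. Then the corner $c_i\to c'_{i'}$ transmits the threshold $t$ when $i'-i=t$, and going around once leads from $i$ to $i+4t$. For $t\ne0$ each step changes the index by $t$, always in the same sense, so no chain of such steps ever closes up. As it stands this gives no equivalence. We need a corner where the index moves the other way. At a reflex corner, a longer head reaches *smaller* outward offsets. So we use an L-shaped hexagon.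 It has five convex corners, each contributing $+t$, and one reflex corner, where we let head and tail move five times as fast, contributing $-5t$. The total is $0$. There is also a bonus: the reflex corner transmits the threshold for several neighboring offsets at once, and this links circuits with different $i$.

**Definition of the segments.** By a linear map we may assume that two of the directions are horizontal and vertical; only these are used. Fix integers $m,h\ge1$. Put
$$(a_1,\dots,a_6)=(0,1,2,-3,-2,-1),\qquad M_c=m+|a_c|h,\qquad I_c=\{i\in\mathbb Z:|i|\le M_c\},\qquad S=m+8h+3 .$$
The *elements* are the symbols $c_i$ with $c\in\{1,\dots,6\}$ and $i\in I_c$. We call $c$ the group. Since $\sum_c|a_c|=9$, the number of elements is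
$$n_0=\sum_c(2M_c+1)=12m+18h+6 .$$
For each *level* $t\in\{-h,\dots,h\}$ define
$$\begin{aligned}
1_i(t)&=[-4S-(i-t)+\tfrac12,\ 4S+i+t+\tfrac12]\times\{-4S-i\},\\
2_i(t)&=\{4S+i\}\times[-4S-(i-t)+\tfrac12,\ i+t+\tfrac12],\\
3_i(t)&=[\,i-5t-\tfrac52,\ 4S+i-t-\tfrac12]\times\{i\},\\
4_i(t)&=\{i\}\times[\,i+5t+\tfrac52,\ 4S+i+t+\tfrac12],\\
5_i(t)&=[-4S-(i+t)-\tfrac12,\ i-t-\tfrac12]\times\{4S+i\},\\
6_i(t)&=\{-4S-i\}\times[-4S-(i+t)-\tfrac12,\ 4S+i-t-\tfrac12].
\end{aligned}$$
To read this, ignore everything but the multiples of $4S$. The groups run along the sides of the L with corners $(-4S,-4S)$, $(4S,-4S)$, $(4S,0)$, $(0,0)$, $(0,4S)$, $(-4S,4S)$: group $1$ rightward along the bottom, $2$ up, $3$ leftward to the reflex corner $(0,0)$, $4$ up, $5$ leftward along the top, $6$ down the left side. The index $i$ is the outward offset. With rising $t$ each head advances and each tail retracts. For example, the right end of $1_i(t)$ moves right and its left end moves right too.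

Since $|i|\le m+3h$ and $|t|\le h$, we have $|i|+5|t|+\frac52\le m+8h+\frac52<S$. So every coordinate in the six formulas differs by less than $S$ from its multiple of $4S$, which is $-4S$, $0$ or $4S$. In particular, two coordinates belonging to different multiples are ordered as the multiples are, and each of the intervals above is non-degenerate.

**(A) Placements of one element share a point.** For fixed $c_i$, all segments $c_i(t)$ contain, for $c=1,\dots,6$ respectively, the point
$$(0,-4S-i),\quad(4S+i,-2S),\quad(2S,i),\quad(i,2S),\quad(-2S,4S+i),\quad(-4S-i,0).$$
Indeed the intervals reach from below $-3S$ to above $3S$ for $c=1,6$; from below $-3S$ to above $-S$ for $c=2,5$; and from below $S$ to above $3S$ for $c=3,4$.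

**(B) Different elements of the same orientation** lie on different parallel lines, so their segments are disjoint at all levels. The horizontal groups $1,3,5$ lie at heights $-4S-i$, $i$, $4S+i$, and the vertical groups $2,4,6$ at abscissas $4S+i$, $i$, $-4S-i$. As $|i|<S$, all these are different for different elements.

**(C) Three pairs of groups never meet.** Groups $1$ and $4$: $y<-3S$ against $y>-S$. Groups $3$ and $6$: $x>-S$ against $x<-3S$. Groups $5$ and $2$: $x<S$ against $x>3S$.

There are nine pairs of a horizontal and a vertical group. The six that remain are the consecutive ones around the L.

**(D) Convex corners.** For $(c,c')\in\{(1,2),(2,3),(4,5),(5,6),(6,1)\}$,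
$$c_i(a)\cap c'_{i'}(b)\ne\emptyset\iff b<i'-i\le a. \tag{4}$$

**(E) The reflex corner.**
$$3_i(a)\cap4_{i'}(b)\ne\emptyset\iff 5b+2<i-i'\le5a+2. \tag{5}$$

For example, $1_0(1)$ meets $2_1(0)$ since $0<1\le1$, but $1_0(1)$ and $2_1(1)$ are disjoint.

**Verification of (D) and (E).** The only possible common point $q$ is the intersection of the two carrying lines. For each of the two segments we ask whether $q$ lies between its endpoints. The endpoint whose multiple of $4S$ differs from that of the relevant coordinate of $q$ imposes no condition, by the ordering remark above. So each segment gives one inequality.

- $(1,2)$: $q=(4S+i',-4S-i)$. Right end of $1_i(a)$: $i'\le i+a+\frac12$. Lower end of $2_{i'}(b)$: $-i\ge-(i'-b)+\frac12$, i.e. $i'-i\ge b+\frac12$.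
- $(2,3)$: $q=(4S+i,i')$. Upper end of $2_i(a)$: $i'\le i+a+\frac12$. Right end of $3_{i'}(b)$: $i\le i'-b-\frac12$.
- $(4,5)$: $q=(i,4S+i')$. Upper end of $4_i(a)$: $i'\le i+a+\frac12$. Right end of $5_{i'}(b)$: $i\le i'-b-\frac12$.
- $(5,6)$: $q=(-4S-i',4S+i)$. Left end of $5_i(a)$: $-i'\ge-(i+a)-\frac12$. Upper end of $6_{i'}(b)$: $i\le i'-b-\frac12$.
- $(6,1)$: $q=(-4S-i,-4S-i')$. Lower end of $6_i(a)$: $-i'\ge-(i+a)-\frac12$. Left end of $1_{i'}(b)$: $-i\ge-(i'-b)+\frac12$.
- $(3,4)$: $q=(i',i)$. Left end of $3_i(a)$: $i'\ge i-5a-\frac52$. Lower end of $4_{i'}(b)$: $i\ge i'+5b+\frac52$.

In the first five cases the two inequalities say $i'-i\le a+\frac12$ and $i'-i\ge b+\frac12$. As all quantities $i,i',a,b$ are integers, this is (4). In the last case they say $i-i'\le5a+\frac52$ and $i-i'\ge5b+\frac52$, which is (5) for integers.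

**The collection.** For $a=b=t$ the conditions in (4) and (5) cannot hold. With (B) and (C) this shows that $F^t:=\{c_i(t)\}$, over all elements $c_i$, consists of $n_0$ pairwise disjoint segments. Put
$$\kappa=12m-4$$
and take $\kappa$ copies of each $F^t$, $-h\le t\le h$. These are $(2h+1)(12m-4)$ families of $n_0$ disjoint segments.

## 8. Levels cannot cross a threshold on $K_t$

**Claim.** The collection has no SDR of size $n_0$.

Suppose that it has one.

**Step 1: each element has one level.** The purpose is to turn the SDR into a function on the elements. By (A) the SDR contains at most one segment of each element. As there are $n_0$ elements, it contains exactly one of each. Let $\lambda(e)$ be the level of the family that represents the segment of $e$. This segment lies in $F^{\lambda(e)}$ on the line carrying $e$. By (B), the only such member is $e(\lambda(e))$. The families used have distinct indices and there are $\kappa$ copies of each $F^t$, so each level is attained by at most $\kappa$ elements.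

**Step 2: how a threshold spreads.** The purpose is to encode the implications as a digraph. For $-h+1\le t\le h$ let $D_t$ be the digraph on the elements with the edges
$$c_i\to c'_{i+t}\ \text{ for the five pairs } (c,c') \text{ in (D)},\qquad 3_i\to4_{i-5t+r}\ \text{ for } r\in\{-1,0,1\},$$
whenever the indices exist. If $e\to e'$ is an edge of $D_t$, then $e(a)\cap e'(b)\ne\emptyset$ whenever $a\ge t>b$. For the first kind of edge, $i'-i=t$ and $b<t\le a$, so (4) applies. For the second, $i-i'=5t-r$, and from $b\le t-1$ and $a\ge t$ we get
$$5b+2\le5t-3<5t-r\le5a+2,$$
so (5) applies. The segments in the SDR are disjoint. Hence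
$$e\to e'\text{ in }D_t,\quad\lambda(e)\ge t\quad\Longrightarrow\quad\lambda(e')\ge t. \tag{6}$$

**Step 3: a strongly connected set.** The purpose is to find many elements on which (6) becomes an equivalence. Let
$$K_t=\{c_{i+a_ct}:\ 1\le c\le6,\ |i|\le m\}.$$
The indices are admissible, since $|i+a_ct|\le m+|a_c|h=M_c$. If $|i|\le m$, $r\in\{-1,0,1\}$ and $|i+r|\le m$, then $D_t$ contains the walk
$$1_i\to2_{i+t}\to3_{i+2t}\to4_{i-3t+r}\to5_{i-2t+r}\to6_{i-t+r}\to1_{i+r},$$
and all its vertices are in $K_t$: the first three belong to the parameter $i$, the others to the parameter $i+r$. For $r=0$ it is a closed walk through all six elements of $K_t$ with parameter $i$. For $r=\pm1$ it leads from $1_i$ to $1_{i\pm1}$. So all $1_i$ with $|i|\le m$ can be reached from each other, and every element of $K_t$ lies on a closed walk through one of them. Thus $K_t$ lies in one strongly connected component of $D_t$. By (6), for each $t$,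
$$\text{either }\lambda\ge t\text{ on all of }K_t,\quad\text{or }\lambda\le t-1\text{ on all of }K_t. \tag{7}$$

**Step 4: consecutive sets overlap.** The purpose is to compare sizes with $\kappa$. First, $|K_t|=6(2m+1)=12m+6>\kappa$. In group $c$ the indices in $K_t$ form an interval of $2m+1$ integers, which is shifted by $a_c$ when $t$ is replaced by $t+1$. As $2m+1\ge3\ge|a_c|$, the intersection has $2m+1-|a_c|$ elements, so
$$|K_t\cap K_{t+1}|=\sum_c(2m+1-|a_c|)=12m+6-9=12m-3>\kappa .$$
This is why $\kappa=12m-4$ was chosen.

**Step 5: climbing through the levels.** The purpose is to derive the contradiction. No level is attained on more than $\kappa$ elements.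

At $t=-h+1$: if $\lambda\le-h$ held on $K_{-h+1}$, all of $K_{-h+1}$ would have level exactly $-h$, which is impossible since $|K_{-h+1}|>\kappa$. By (7), $\lambda\ge-h+1$ on $K_{-h+1}$.

Suppose that $\lambda\ge t$ on $K_t$ with $t<h$. If $\lambda\le t$ held on $K_{t+1}$, then all of $K_t\cap K_{t+1}$ would have level exactly $t$, which is impossible since this set has more than $\kappa$ elements. By (7), $\lambda\ge t+1$ on $K_{t+1}$.

By induction $\lambda\ge h$ on $K_h$. So all of $K_h$ has level exactly $h$, which is impossible since $|K_h|>\kappa$. This proves the claim, and therefore
$$f_{\mathcal J_U}(12m+18h+6)\ge(2h+1)(12m-4)+1\qquad(m,h\ge1). \tag{8}$$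

The cost of a level is visible here. Each unit of $h$ adds $18$ elements, because the sets $K_t$ drift, and adds two levels, each with about $12m$ families. With $m$ and $h$ both of order $n$, the product is of order $n^2$.

## 9. From the sizes $72j+6$ to all $n$

Take $m=3j$ and $h=2j$ with $j\ge1$ in (8). Then $12m+18h+6=72j+6$ and
$$f_{\mathcal J_U}(72j+6)\ge(4j+1)(36j-4)+1=144j^2+20j-3 .$$
Already for $j=1$ this reads $f_{\mathcal J_U}(78)\ge161$, which is more than the value $2\cdot78-1=155$ from the grid with $k=2$.

Let $n\ge78$ and $j=\lfloor(n-6)/72\rfloor\ge1$. Then $72j+6\le n\le72j+77$. By monotonicity (Section 6), $f_{\mathcal J_U}(n)\ge144j^2+20j-3$. On the other hand,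
$$\frac{n^2}{36}\le\frac{(72j+77)^2}{36}=144j^2+308j+\frac{5929}{36}\le144j^2+308j+165=(144j^2+20j-3)+288j+168,$$
and $288j=4\cdot72j\le4(n-6)=4n-24$. Hence
$$\frac{n^2}{36}\le f_{\mathcal J_U}(n)+4n-24+168=f_{\mathcal J_U}(n)+4n+144,$$
that is, $f_{\mathcal J_U}(n)\ge\frac{n^2}{36}-4n-144$. For $n\le77$ we have $\frac{n}{36}<4$, so $\frac{n^2}{36}-4n-144$ is negative and the bound is trivial. This completes the proof of Theorem 2. $\blacksquare$

For two non-parallel directions we have thus shown, for all $n\ge1$,
$$\frac{n^2}{36}-4n-144\ \le\ f_{\mathcal J_U}(n)\ \le\ 2n^2-2n+1 .$$
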